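\title{The Bogomolov property can fail in a Galois quadratic extension with finite torsion}

\begin{abstract}
Let $\mathcal G$ be the multiplicative group or an elliptic curve over a number field $K$. An algebraic extension of $K$ has the Bogomolov property if the canonical height of its non-torsion points on $\mathcal G$ is bounded away from zero. We show that this property need not pass from a field $F_0$ to a finite extension $F$, even when $F$ is Galois over $K$ and has only finitely many torsion points. For the multiplicative group over $\mathbb Q$ we construct a totally real Galois field $F_0$ and a quadratic extension $F$ whose only roots of unity are $\pm1$ and which contains elements of arbitrarily small positive height. We extend this to every base field with a real embedding, and we construct counterexamples for elliptic curves over $\mathbb Q$, among them $y^2=x^3+4x^2-16$.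
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Heights}\label{sub:heights}
For a number field $k$ and a place $w$ of $k$ above a place $v$ of $\mathbb Q$, let $|\cdot|_w$ extend the usual absolute value of $\mathbb Q_v$ and put $n_w=[k_w:\mathbb Q_v]/[k:\mathbb Q]$. Then $\sum_{w\mid v}n_w=1$, a weighted sum over the archimedean places is an average over the embeddings $k\to\mathbb C$, and the product formula reads $\sum_wn_w\log|\alpha|_w=0$ for $\alpha\in k^*$. The absolute logarithmic Weil height of $\alpha\in k$ is $h(\alpha)=\sum_wn_w\log\max(1,|\alpha|_w)$; it does not depend on $k$. If $f=a\prod_i(z-\alpha_i)\in\mathbb Z[z]$ is the primitive minimal polynomial of $\alpha$, then $h(\alpha)=\frac1{\deg f}\log M(f)$, where $M(f)=|a|\prod_i\max(1,|\alpha_i|)$ is the Mahler measure. The Mahler measure is multiplicative and is at least $1$ on nonzero integral polynomials.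

Let $K$ be a number field with algebraic closure $\overline K$, and let $\mathcal G$ be the multiplicative group $\mathbb G_m$ or an elliptic curve $E$ over $K$. The canonical height $\hat h$ on $\mathcal G(\overline K)$ is $h$ in the first case and the N\'eron--Tate height $\hat h(P)=\frac12\lim_m4^{-m}h(x(2^mP))$ in the second. It is nonnegative, invariant under $\operatorname{Gal}(\overline K/K)$, and vanishes exactly at the torsion points. It satisfies $h(\alpha^m)=|m|h(\alpha)$ and $h(\alpha\beta)\le h(\alpha)+h(\beta)$ on $\mathbb G_m$, and it is a quadratic form on $E$, so that $\hat h(mP)=m^2\hat h(P)$.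

\begin{definition}
A field $F$ with $K\subseteq F\subseteq\overline K$ has the \emph{Bogomolov property with respect to $\mathcal G$} if there is $\varepsilon>0$ such that $\hat h(P)\ge\varepsilon$ for every non-torsion point $P\in\mathcal G(F)$.
\end{definition}

\subsection{The question}
A finite extension of $K$ has the property, because it has only finitely many points of bounded height (Northcott's theorem). For infinite extensions the property does not pass to finite extensions. Let $\mathbb Q^{\mathrm{tr}}$ be the field of totally real algebraic numbers; it has the property for $\mathbb G_m$ by Lemma~\ref{lem:real} below. If all conjugates of an algebraic number $z$ have absolute value $1$, then $z+z^{-1}$ and $(z-z^{-1})/i$ are totally real, so $z\in\mathbb Q^{\mathrm{tr}}(i)$. This applies to every root of $5z^{2n}-6z^n+5$, that is, to the $n$-th roots of $(3\pm4i)/5$, which have height $\frac1{2n}\log5$. So $\mathbb Q^{\mathrm{tr}}(i)$ fails the property. But the same criterion applies to all roots of unity: this quadratic extension gains infinitely many torsion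 points.

This is no accident of the example. The cheapest way to make a small point is to divide a given point, and in a Galois extension division creates torsion. Suppose that $F/K$ is Galois and that the torsion subgroup of $\mathcal G(F)$ is finite of exponent $t$. If $P\in\mathcal G(F)$ has a multiple in $\mathcal G(K)$, then $\sigma P-P$ is torsion for every $\sigma\in\operatorname{Gal}(F/K)$, so $tP\in\mathcal G(K)$, and $\hat h(P)$ is zero or bounded below. One is led to guess that new torsion is the only obstruction. This is the following question, posed in \cite{GHP}; we write $\operatorname{Tors}$ for the set of torsion points.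

\begin{quote}
\textbf{Question.} Let $F_0/K$ be an algebraic extension with the Bogomolov property with respect to $\mathcal G$. Let $F/F_0$ be a finite extension such that $F/K$ is Galois and $\operatorname{Tors}(\mathcal G(F))\setminus\operatorname{Tors}(\mathcal G(F_0))$ is finite. Must $F$ have the Bogomolov property with respect to $\mathcal G$?
\end{quote}

A \emph{counterexample} is a quadruple $(K,\mathcal G,F_0,F)$ that satisfies all these hypotheses while $F$ fails the property.

\subsection{Results}
The answer is no, already for $\mathbb G_m$ over $\mathbb Q$ and with no new torsion at all.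

\begin{theorem}\label{thm:A}
There are fields $\mathbb Q\subset F_0\subset F\subset\overline{\mathbb Q}$ with $F/\mathbb Q$ and $F_0/\mathbb Q$ Galois, $[F:F_0]=2$ and $F_0$ totally real, such that
\begin{enumerate}
\item[(i)] $h(\alpha)\ge\frac12\log\frac{1+\sqrt5}2$ for all $\alpha\in F_0^*\setminus\{\pm1\}$;
\item[(ii)] $F$ and $F_0$ have the same roots of unity, namely $\pm1$;
\item[(iii)] $F^*$ contains non-torsion elements of arbitrarily small height.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
For every number field $K$ with a real embedding there is a counterexample $(K,\mathbb G_m,F_0,F)$ with $F_0/K$ Galois and $[F:F_0]=2$.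
\end{theorem}

\begin{theorem}\label{thm:C}
Let $A/\mathbb Q$ be an elliptic curve with split multiplicative reduction at an odd prime $p$ and with $\operatorname{ord}_p(j_A)=-1$. Let $d\in\mathbb Z$ be a quadratic non-residue modulo $p$, and let $E$ be the quadratic twist of $A$ by $d$. Then there is a counterexample $(\mathbb Q,E,F_0,F)$ with $F_0/\mathbb Q$ Galois, $F=F_0(\sqrt d)$, $[F:F_0]=2$ and $\operatorname{Tors}(E(F))$ finite.
\end{theorem}

\begin{example}\label{ex:11}
Take $A:y^2+y=x^3-x^2$, $p=11$ and $d=-1$. Here $\Delta=-11$ and $c_4=16$, so $\operatorname{ord}_{11}(j_A)=-1$. The equation reads $(2y+1)^2=f(x)$ with $f=4x^3-4x^2+1$. Since $f(8)=11\cdot163$, $f'(8)=11\cdot64$ and $f''(8)/2=92\equiv2^2\pmod{11}$, the reduction has a node at $x=8$ with rational tangents, so it is split. Multiplying by $16$ gives the model $Y^2=X^3-4X^2+16$, and its twist by $-1$ is $E:y^2=x^3+4x^2-16$.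
\end{example}

\subsection{Where the small points live}\label{sub:idea}
Let $[F:F_0]=2$, let $s$ generate $\operatorname{Gal}(F/F_0)$, and write the group law additively. For $P\in\mathcal G(F)$,
\[2P=(P+sP)+(P-sP),\qquad \hat h(P\pm sP)\le4\hat h(P).\]
The first summand lies in $\mathcal G(F_0)$, so it is torsion when $P$ is small enough. Hence $F$ has the Bogomolov property if and only if the \emph{minus part} $\{P:sP=-P\}$ has no small non-torsion points, and the hypothesis on $F_0$ says nothing about the minus part. Each of our constructions defines $F_0$ by a condition at one place that is very restrictive for $\mathcal G(F_0)$ and hardly restrictive for the minus part.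

For $\mathbb G_m$ the place is $\infty$ and $s$ is complex conjugation. A real number other than $\pm1$ is off the unit circle, and this forces height. The minus part consists of the $z$ with $\bar z=z^{-1}$ and has the whole circle at its disposal. The work is to put small points on the circle without creating roots of unity (Section~\ref{sec:Gm}).

For the curve $E$ of Theorem~\ref{thm:C} the place is $p$, and the minus part of $E(F)$ is $A(F_0)$. The unit circle is replaced by the circle $\mathbb R/\mathbb Z$ in which the valuation of a point $u\in\overline{\mathbb Q}_p^*/q^{\mathbb Z}$ of the Tate curve takes its values. The field $F_0$ is chosen so that $E(F_0)$ reaches only the classes of $0$ and $\frac12$, which forces height (Section~\ref{sec:lower}), while the value group available to $A(F_0)$ is dense, which allows small points (Section~\ref{sec:small}). Section~\ref{sec:setup} sets this up and Section~\ref{sec:torsion} bounds the torsion.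

\section{The multiplicative group}\label{sec:Gm}

\subsection{Real conjugates force height}
The number $\alpha-\alpha^{-1}$ is small when $\alpha$ is real and close to the unit circle, and it is never much larger than $\max(|\alpha|,|\alpha|^{-1})$. The product formula turns this into a lower bound for the height.

\begin{lemma}\label{lem:real}
Let $\alpha\ne0,\pm1$ be algebraic, let $\theta$ be the proportion of its complex conjugates that are real, and let $\delta\ge1$ be an integer.
\begin{enumerate}
\item[(a)] If $\theta=1$, then $h(\alpha)\ge\frac12\log\frac{1+\sqrt5}2$.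
\item[(b)] If $\theta\ge1/\delta$, then $h(\alpha)\ge\tanh(t_0)/(2\delta)$, where $t_0>0$ is defined by $2\sinh t_0=2^{-\delta}$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a place $w$ of $\mathbb Q(\alpha)$ put $t_w=|\log|\alpha|_w|$, so that $\sum_wn_wt_w=h(\alpha)+h(\alpha^{-1})=2h(\alpha)$. Fix any $t_0>0$. At a real place $|\alpha-\alpha^{-1}|_w=2\sinh t_w$ with $t_w>0$. The function $\log(2\sinh t)$ has decreasing derivative $\coth t$, so it lies below its tangent at $t_0$:
\[\log|\alpha-\alpha^{-1}|_w\le\log(2\sinh t_0)-t_0\coth t_0+t_w\coth t_0.\]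
At a complex place the left side is at most $\log2+t_w$, and at a finite place at most $t_w$; in both we may replace $t_w$ by $t_w\coth t_0$. The real places have total weight $\theta$ and the complex places $1-\theta$. The product formula for $\alpha-\alpha^{-1}\ne0$ gives
\begin{equation}\label{eq:real}
0\le\theta\bigl(\log(2\sinh t_0)-t_0\coth t_0\bigr)+(1-\theta)\log2+2\coth(t_0)\,h(\alpha).
\end{equation}
For (a) take $t_0=\log\frac{1+\sqrt5}2$; then $2\sinh t_0=1$, and \eqref{eq:real} reads $2h(\alpha)\ge t_0$. For (b), $t_0\coth t_0\ge1$ and $\theta\delta\ge1$ show that the first two terms of \eqref{eq:real} add up to at most $-\theta\delta\log2-\theta+\log2\le-1/\delta$.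
\end{proof}

\subsection{Polynomials with all roots on the unit circle}
If $T$ is a real polynomial of degree $n$ with all roots in $(-2,2)$, then the roots of $P(z)=z^nT(z+z^{-1})$ are the numbers $e^{\pm i\vartheta}$ with $T(2\cos\vartheta)=0$. They are non-real and of absolute value $1$, so $M(P)$ is the leading coefficient of $T$. We therefore want integral $T$ of large degree, with small leading coefficient and all roots in $(-2,2)$. The convenient basis of $\mathbb Z[x]$ is $C_0=1$ and, for $j\ge1$, the monic polynomial $C_j\in\mathbb Z[x]$ of degree $j$ with $C_j(z+z^{-1})=z^j+z^{-j}$, that is, $C_j(2\cos\vartheta)=2\cos j\vartheta$. On $[-2,2]$ we have $|C_j|\le2$, and $C_n$ takes the values $\pm2$ alternately at the $n+1$ points $2\cos(k\pi/n)$, $0\le k\le n$. So $T=aC_n+\sum_{j<n}c_jC_j$ has $n$ distinct roots in $(-2,2)$ as soon as $\sum_{j<n}2|c_j|<2a$, or more generally as soon as the lower terms are smaller than $2a$ in absolute value on $[-2,2]$.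

We shall use Dedekind's theorem: if $f\in\mathbb Z[x]$, the prime $\ell$ does not divide the leading coefficient and $f$ is separable modulo $\ell$, then the splitting field of $f$ is unramified at $\ell$, and the Galois group contains a permutation whose cycle lengths are the degrees of the irreducible factors of $f$ modulo $\ell$.

\begin{example}\label{ex:cubic}
Let $n=3$, $C_3=x^3-3x$, $C_1=x$. The choice $T=2C_3+1$ gives $P=2z^6+z^3+2$, a polynomial of the kind met in Section~\ref{sec:intro}: with $z$ also $\zeta_3z$ is a root, so the splitting field contains $\zeta_3$. Now add one term: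
\[T=2C_3+C_1+1=2x^3-5x+1,\qquad P=2z^6+z^4+z^3+z^2+2 .\]
The values of $T$ at $2,1,-1,-2$ are $7,-2,4,-5$, so the roots of $P$ are still on the circle. Modulo $3$ we have $T(x)\equiv2x+x+1\equiv1$ for $x\in\mathbb F_3$, so $T$ is irreducible modulo $3$, hence over $\mathbb Q$. Its discriminant $1000-108=4\cdot223$ is not a square, so its group is $S_3$. A root $z$ of $P$ is non-real and so has degree $6$, and $h(z)=\frac16\log2$ is below the bound of Lemma~\ref{lem:real}(a) because $2<(\frac{1+\sqrt5}2)^3$. Since $\pm2$ are not roots of $T$ modulo $3$, each of its three roots $x\in\overline{\mathbb F}_3$ gives two distinct roots of $z^2-xz+1$. So $P$ is separable modulo $3$, its splitting field is unramified at $3$, and $\zeta_3$ is gone.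
\end{example}

The lower coefficients are thus free to serve congruence conditions, at the price of a leading coefficient that grows only linearly in $n$. A compositum of infinitely many splitting fields needs a uniform reason to contain no roots of unity. Symmetric Galois groups will bound the exponent of every abelian subfield by $4$; this leaves only the orders dividing $240=2^4\cdot3\cdot5$, and these are removed by keeping $2,3,5$ unramified. The same three primes produce the symmetric groups.

Let $n\ge7$ be prime. By the Chinese remainder theorem there is a monic $f_n\in\mathbb Z[x]$ of degree $n$ that is irreducible modulo $2$ and modulo $5$, and is modulo $3$ the product of irreducible polynomials of degrees $2$ and $n-2$. Write $f_n=C_n+\sum_{j<n}c_j'C_j$ with $c_j'\in\mathbb Z$, choose $c_j\equiv c_j'\pmod{30}$ with $|c_j|\le15$, and put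
\[a_n=30n+1,\qquad T_n=a_nC_n+\sum_{j<n}c_jC_j,\qquad P_n(z)=z^nT_n(z+z^{-1}).\]
Then $T_n\equiv f_n\pmod{30}$, and $P_n\in\mathbb Z[z]$ has degree $2n$ and leading coefficient $a_n$.

\begin{lemma}\label{lem:Tn}
\begin{enumerate}
\item[(a)] All roots of $P_n$ are non-real and of absolute value $1$.
\item[(b)] The Galois group of $T_n$ over $\mathbb Q$ is $S_n$.
\item[(c)] The splitting field of $P_n$ is unramified at $2$, $3$ and $5$.
\item[(d)] Every root $z_n$ of $P_n$ satisfies $h(z_n)\le\frac1{2n}\log(30n+1)$.
\end{enumerate}
\end{lemma}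

\begin{proof}
(a) We have $\sum_{j<n}2|c_j|\le30n<2a_n$, so $T_n$ has $n$ roots in $(-2,2)$.

(b) The polynomial $T_n$ is irreducible over $\mathbb Q$, being irreducible of degree $n$ modulo $2$; so its group $G$ is transitive. Modulo $3$ it is a product of two distinct irreducible polynomials, so $G$ contains an element of cycle type $(2,n-2)$, whose $(n-2)$-th power is a transposition because $n-2$ is odd. Call two roots $x,x'$ equivalent if $x=x'$ or $(x\,x')\in G$. This relation is transitive, since conjugating $(x\,x')$ by $(x'\,x'')$ gives $(x\,x'')$, and it is $G$-invariant. So the classes have a common size, which divides the prime $n$ and is at least $2$. Hence $G$ contains all transpositions.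

(c) Let $\ell\in\{2,3,5\}$. Modulo $\ell$ the polynomial $T_n$ has $n$ distinct roots $x\in\overline{\mathbb F}_\ell$, none in $\mathbb F_\ell$. The polynomial $z^2-xz+1$ has a double root only if $x=\pm2$; for $\ell=2$ this means $x=0$. So $P_n$ has $2n$ distinct roots modulo $\ell$, and $a_n\equiv1\pmod\ell$. Dedekind's theorem applies.

(d) The number $z_n+z_n^{-1}$ is real of degree $n$ and $z_n$ is not real, so $z_n$ has degree $2n$. Its primitive minimal polynomial divides $P_n$ in $\mathbb Z[z]$, so its Mahler measure is at most $M(P_n)=a_n$.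
\end{proof}

\subsection{Abelian subfields of the compositum}
Let $F\subset\mathbb C$ be the compositum of the splitting fields of all $P_n$, $n\ge7$ prime, and let $\Gamma=\operatorname{Gal}(F/\mathbb Q)$.

\begin{proposition}\label{prop:exp4}
If $k\subset F$ is a finite abelian extension of $\mathbb Q$, then $\operatorname{Gal}(k/\mathbb Q)$ has exponent dividing $4$.
\end{proposition}

\begin{proof}
The action on the roots of the $T_n$ gives a continuous homomorphism $\rho:\Gamma\to\prod_nS_n$, and each component $\Gamma\to S_n$ is surjective by Lemma~\ref{lem:Tn}(b). An element $\kappa\in\ker\rho$ fixes $z+z^{-1}$ for every root $z$ of every $P_n$, so it sends $z$ to $z^{\pm1}$; hence $\kappa^2=1$.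

Let $\Gamma'$ be the closure of $[\Gamma,\Gamma]$ and $H=\rho(\Gamma')$. Then $H$ is compact, and its projection to $S_n$ is $[S_n,S_n]=A_n$. We claim that $H=\prod_nA_n$. As $H$ is closed, it suffices to show that $H$ projects onto $A_{n_1}\times\dots\times A_{n_r}$ for distinct $n_1,\dots,n_r$. Recall Goursat's lemma: if a subgroup $G\subseteq G_1\times G_2$ projects onto both factors, then $N_1=G\cap G_1$ and $N_2=G\cap G_2$ are normal in $G_1$ and $G_2$, and $G_1/N_1\cong G_2/N_2$. By induction on $r$ we may apply it to the image $G$ of $H$, with $G_1=A_{n_1}\times\dots\times A_{n_{r-1}}$ and $G_2=A_{n_r}$. The groups $A_n$ are simple and pairwise non-isomorphic. If $N_2=1$, then $A_{n_r}$ is a composition factor of $G_1$, contradicting the Jordan--H\"older theorem. So $N_2=G_2$, $N_1=G_1$ and $G=G_1\times G_2$.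

Let $\gamma\in\Gamma$. Squares of permutations are even, so $\rho(\gamma^2)\in\prod_nA_n=\rho(\Gamma')$, and $\gamma^2=\gamma'\kappa$ with $\gamma'\in\Gamma'$ and $\kappa\in\ker\rho$. The closed subgroup $\operatorname{Gal}(F/k)$ contains all commutators, hence $\Gamma'$. So $\gamma^2$ acts on $k$ as $\kappa$, and $\gamma^4$ acts as $\kappa^2=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $s$ be complex conjugation on $F$; it is nontrivial by Lemma~\ref{lem:Tn}(a). For a root $z$ of $P_n$ and $\sigma\in\Gamma$, both $z$ and $\sigma z$ have absolute value $1$, so $\sigma(sz)=\sigma(z^{-1})=(\sigma z)^{-1}=s(\sigma z)$. Thus $s$ is central in $\Gamma$, and $F_0=F\cap\mathbb R$, its fixed field, is Galois over $\mathbb Q$ with $[F:F_0]=2$. A real Galois field is totally real, and (i) is Lemma~\ref{lem:real}(a).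

Let $\zeta\in F$ be a root of unity of order $m$. By Proposition~\ref{prop:exp4}, $(\mathbb Z/m)^*$ has exponent dividing $4$. For an odd prime power $\ell^a$ the group $(\mathbb Z/\ell^a)^*$ is cyclic of order $\ell^{a-1}(\ell-1)$, which divides $4$ only for $\ell^a=3,5$; for $a\ge3$ the group $(\mathbb Z/2^a)^*$ has exponent $2^{a-2}$, which divides $4$ only for $a\le4$. So $m\mid240$. If $m\nmid2$, then $4$, $3$ or $5$ divides $m$, and $F$ contains $\mathbb Q(i)$, $\mathbb Q(\zeta_3)$ or $\mathbb Q(\zeta_5)$, which are ramified at $2$, $3$, $5$. This contradicts Lemma~\ref{lem:Tn}(c) and proves (ii).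

The roots $z_n$ are non-real, hence non-torsion by (ii), and $h(z_n)\to0$ by Lemma~\ref{lem:Tn}(d). This is (iii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Embed $K$ in $\mathbb R$, let $\delta=[K:\mathbb Q]$, and with $F_0\subset F$ as above put $F_0'=F_0K\subset\mathbb R$ and $F'=FK$. Both are Galois over $K$. We have $[F':F_0']\le2$, with equality because $F'\not\subset\mathbb R$. The elements $z_n\in F'$ show that $F'$ fails the Bogomolov property.

\emph{Torsion.} The field $K$ may bring ramification at $2,3,5$, but it enlarges exponents only by a bounded factor. Let $\zeta\in F'$ have order $m$ and put $k=F\cap\mathbb Q(\zeta)$. Then $\operatorname{Gal}(\mathbb Q(\zeta)/k)\cong\operatorname{Gal}(F(\zeta)/F)$ has order at most $[F':F]\le\delta$, and $\operatorname{Gal}(k/\mathbb Q)$ has exponent dividing $4$. So $(\mathbb Z/m)^*$ has exponent dividing $4\cdot\delta!$. By the exponents recalled above, this bounds every prime power dividing $m$. So $F'$ has finitely many roots of unity.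

\emph{The field $F_0'$.} It need not be totally real, and here the real embedding of $K$ is used a second time. Let $\alpha\in F_0'\setminus\{0,\pm1\}$. Since $F_0'$ is normal over $K$, each of the $[K(\alpha):K]$ embeddings $K(\alpha)\to\mathbb C$ over $K$ has image in $F_0'\subset\mathbb R$. They form a proportion $1/\delta$ of all embeddings of $K(\alpha)$. Every embedding of $\mathbb Q(\alpha)$ has the same number of extensions to $K(\alpha)$, so a proportion at least $1/\delta$ of the conjugates of $\alpha$ is real, and Lemma~\ref{lem:real}(b) applies.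
\end{proof}

\section{The Tate curve, the fields and local heights}\label{sec:setup}

From now on $A,p,d,E$ are as in Theorem~\ref{thm:C}. For a place $v$ of $\mathbb Q$ let $\mathbb C_v$ be the completion of $\overline{\mathbb Q}_v$, and let $\operatorname{ord}$ be the valuation on $\mathbb C_p$ with $\operatorname{ord}(p)=1$. Fix a Weierstrass equation $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$ for $A$ with coefficients in $\mathbb Z$, minimal at $p$, with discriminant $\Delta$ and
\begin{gather*}
b_2=a_1^2+4a_2,\qquad b_4=2a_4+a_1a_3,\qquad b_6=a_3^2+4a_6,\\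
b_8=a_1^2a_6+4a_2a_6-a_1a_3a_4+a_2a_3^2-a_4^2 .
\end{gather*}
Multiplicative reduction means $\operatorname{ord}(c_4)=0<\operatorname{ord}(\Delta)$, and $j_A=c_4^3/\Delta$ gives $\operatorname{ord}(\Delta)=1$.

\subsection{Tate's uniformization}
We recall \cite[V.3, V.5]{ATAEC}. Let $\ell$ be a prime and $q\in\mathbb Q_\ell^*$ with $|q|_\ell<1$. The Tate curve $E_q:Y^2+XY=X^3+a_4(q)X+a_6(q)$ has $a_4(q),a_6(q)\in q\mathbb Z_\ell$, discriminant $q\prod_{m\ge1}(1-q^m)^{24}$ and $|j|_\ell=|q|_\ell^{-1}$. There is a Galois-equivariant isomorphism $\overline{\mathbb Q}_\ell^*/q^{\mathbb Z}\cong E_q(\overline{\mathbb Q}_\ell)$, which restricts to $L^*/q^{\mathbb Z}\cong E_q(L)$ for every algebraic $L/\mathbb Q_\ell$, and under which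
\begin{equation}\label{eq:X}
X(u)=\sum_{m\in\mathbb Z}\frac{q^mu}{(1-q^mu)^2}-2\sum_{m\ge1}\frac{q^m}{(1-q^m)^2}.
\end{equation}
If $|j_A|_\ell>1$, then $A$ is isomorphic over a finite extension of $\mathbb Q_\ell$ to a Tate curve $E_{q_\ell}$, and over $\mathbb Q_\ell$ itself if the reduction is split multiplicative. At $\ell=p$ we write $q=q_p$; then $A\cong E_q$ over $\mathbb Q_p$ and $\operatorname{ord}(q)=1$. The coordinates are related by
\[x=c^2X+x_0,\qquad c\in\mathbb Q_p^*,\ x_0\in\mathbb Q_p,\]
and $\Delta$ is $c^{12}$ times the discriminant of $E_q$. Both discriminants have valuation $1$, so $\operatorname{ord}(c)=0$.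

\subsection{The fields}
Let $L_k=\mathbb Q_p(\zeta_{p^k})$, $L_\infty=\bigcup_kL_k$ and $L_\infty'=L_\infty(\sqrt d)$. The extension $L_k/\mathbb Q_p$ is totally ramified of degree $p^{k-1}(p-1)$, so $L_\infty$ has residue field $\mathbb F_p$ and value group $\frac1{p-1}\mathbb Z[1/p]$. As $d$ is a non-residue, $\mathbb Q_p(\sqrt d)$ is the unramified quadratic extension. Hence $\sqrt d\notin L_\infty$, and $L_\infty'$ is abelian over $\mathbb Q_p$, with residue field $\mathbb F_{p^2}$ and the same value group as $L_\infty$. Define
\[F_0=\{\alpha\in\overline{\mathbb Q}:\tau(\alpha)\in L_\infty\text{ for all embeddings }\tau:\overline{\mathbb Q}\to\overline{\mathbb Q}_p\},\qquad F=F_0(\sqrt d).\]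
This $F_0$ is the analogue of $\mathbb Q^{\mathrm{tr}}$, with $L_\infty$ in the role of $\mathbb R$. It is a field, and it is stable under every automorphism $\sigma$ of $\overline{\mathbb Q}$ because $\tau\sigma$ is again an embedding. So $F_0$ and $F$ are Galois over $\mathbb Q$, $[F:F_0]=2$, and $\tau(F)\subset L_\infty'$ for all $\tau$. Let $s$ generate $\operatorname{Gal}(F/F_0)$. In models $A:y^2=f(x)$ and $E:dy^2=f(x)$, the map $\iota(x,y)=(x,\sqrt d\,y)$ is an isomorphism $E\to A$ over $\mathbb Q(\sqrt d)$. It preserves $\hat h$, identifies $E(F)$ with $A(F)$, and satisfies $s(\iota P)=-\iota(sP)$.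

\subsection{Local heights}
Let $B_2(t)=t^2-t+\frac16$. For each place $v$ of $\mathbb Q$ there is a function $\lambda_v:A(\overline{\mathbb Q}_v)\setminus\{O\}\to\mathbb R$, independent of the Weierstrass equation. For a place $w\mid v$ of a number field $k$ and $P\in A(k)$ we put $\lambda_w(P)=\lambda_v(\tau P)$, where $\tau:k\to\overline{\mathbb Q}_v$ induces $w$. We use the following facts.
\begin{enumerate}
\item[(H1)] \cite[VI.1.1]{ATAEC} On $A(L)\setminus\{O\}$, for $L/\mathbb Q_v$ finite, $\lambda_v$ is the unique function that is continuous, is bounded outside each neighborhood of $O$, has $\lambda_v(P)-\frac12\log|x(P)|_v$ convergent as $P\to O$, and satisfies $\lambda_v(2P)=4\lambda_v(P)-\log|2y+a_1x+a_3|_v+\frac14\log|\Delta|_v$ for $2P\ne O$.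
\item[(H2)] \cite[VI.2.1]{ATAEC} $\hat h(P)=\sum_wn_w\lambda_w(P)$ for $P\in A(k)\setminus\{O\}$.
\item[(H3)] \cite[VI.4.1]{ATAEC} If $A$ has potentially good reduction at $\ell$, that is, $|j_A|_\ell\le1$, then $\lambda_\ell\ge0$.
\item[(H4)] \cite[VI.4.2]{ATAEC} If $|j_A|_\ell>1$ and $u\ne1$ satisfies $|q_\ell|<|u|\le1$, then
\[\lambda_\ell(u)=\tfrac12B_2\Bigl(\frac{\log|u|}{\log|q_\ell|}\Bigr)\log|q_\ell|^{-1}-\log|1-u|.\]
\item[(H5)] \cite[VI.3.2, VI.3.4]{ATAEC} Write $A(\mathbb C)=\mathbb C/\Lambda$ with $\Lambda=\mathbb Z+\omega_0\mathbb Z$ and $\operatorname{Im}\omega_0>0$. Then $\lambda_\infty(z)=-\log|e^{-z\eta(z)/2}\sigma(z)\Delta(\Lambda)^{1/12}|$, where $\eta:\mathbb C\to\mathbb C$ is $\mathbb R$-linear and the Weierstrass function $\sigma$ is entire with simple zeros exactly at $\Lambda$. With $u=e^{2\pi iz}$ and $q_\infty=e^{2\pi i\omega_0}$,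
\[\lambda_\infty(z)=\tfrac12B_2\Bigl(\frac{\operatorname{Im}z}{\operatorname{Im}\omega_0}\Bigr)\log|q_\infty|^{-1}-\log|1-u|-\sum_{m\ge1}\log|(1-q_\infty^mu)(1-q_\infty^mu^{-1})|.\]
\end{enumerate}
At $p$, property (H4) reads
\begin{equation}\label{eq:lambdap}
\lambda_p(u)=\bigl(\tfrac12B_2(\operatorname{ord}u)+\operatorname{ord}(1-u)\bigr)\log p\qquad\text{if }0\le\operatorname{ord}u<1.
\end{equation}

\section{A lower bound for the height on $E(F_0)$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
The field $F_0$ has the Bogomolov property with respect to $E$.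
\end{proposition}

We shall see that above $p$ the local height of every multiple of $2\iota(P)$ is at least $\frac1{12}\log p$. This alone does not bound $\hat h$, since local heights at other places can be negative; for instance $B_2(\frac12)=-\frac1{12}$. The remedy is to sum over all differences of $N$ points. The gain at $p$ is then of order $N^2$, whereas at the other places the local height is essentially a function with nonnegative Fourier coefficients, so that only the $N$ missing diagonal terms are lost. The model case is the expansion $B_2(\{t\})=\frac1{2\pi^2}\sum_{m\ne0}m^{-2}e^{2\pi imt}$, where $\{t\}$ is the fractional part: for $\alpha_1,\dots,\alpha_N\in\mathbb R/\mathbb Z$,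
\begin{equation}\label{eq:B2}
\sum_{i\ne j}B_2(\{\alpha_i-\alpha_j\})=\frac1{2\pi^2}\sum_{m\ne0}\frac1{m^2}\Bigl|\sum_je^{2\pi im\alpha_j}\Bigr|^2-NB_2(0)\ge-\frac N6 .
\end{equation}
At the archimedean place the diagonal value $\lambda_\infty(0)$ is infinite, so the function must be smoothed first.

\begin{lemma}\label{lem:arch}
For every $\varepsilon>0$ there is $C_\varepsilon$, depending only on $A$ and $\varepsilon$, such that $\sum_{i\ne j}\lambda_\infty(z_i-z_j)\ge-\varepsilon N^2-C_\varepsilon N$ for all distinct $z_1,\dots,z_N\in\mathbb C/\Lambda$.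
\end{lemma}

\begin{proof}
Write $\lambda=\lambda_\infty$, let $a$ be the area of $\mathbb C/\Lambda$, and for a character $\chi$ of $\mathbb C/\Lambda$ let $\hat\lambda(\chi)=\frac1a\int\lambda\bar\chi$.

\emph{Nontrivial coefficients.} By (H5), $\lambda=\frac12\operatorname{Re}(z\eta(z))-\log|\sigma(z)|$ up to a constant. The first term is a real quadratic form on $\mathbb C=\mathbb R^2$, so its Laplacian is a constant $c_0$, and $\nabla^2\lambda=c_0-2\pi\sum_{\omega\in\Lambda}\delta_\omega$ as distributions. Each character satisfies $\nabla^2\bar\chi=-\kappa_\chi\bar\chi$, with $\kappa_\chi>0$ unless $\chi=1$. Pairing with $\bar\chi$ gives $-\kappa_\chi\hat\lambda(\chi)=\frac{c_0}a\int\bar\chi-\frac{2\pi}a$. So $c_0=2\pi/a>0$, and $\hat\lambda(\chi)=2\pi/(a\kappa_\chi)>0$ for $\chi\ne1$.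

\emph{The mean.} For $0<\operatorname{Im}z<\operatorname{Im}\omega_0$ the numbers $u$, $q_\infty^mu$, $q_\infty^mu^{-1}$ $(m\ge1)$ have absolute value less than $1$. By Jensen's formula $\int_0^1\log|1-be^{\pm2\pi ix}|\,dx=0$ for $|b|<1$, so averaging the second formula of (H5) over real translations leaves only the $B_2$ term. Since $\int_0^1B_2=0$, we get $\hat\lambda(1)=0$.

\emph{Smoothing.} Let $m_\rho$ be the uniform probability measure on the circle $|z|=\rho$. On any disc, $\lambda-\frac{c_0}4|z|^2$ is a harmonic function minus a finite sum of terms $\log|z-\omega|$. Convolution with $m_\rho$ preserves harmonic functions, turns $-\log|z-\omega|$ into the continuous and smaller function $-\log\max(|z-\omega|,\rho)$, and turns $|z|^2$ into $|z|^2+\rho^2$. So $\lambda*m_\rho$ is continuous and at most $\lambda+\frac{c_0}4\rho^2$. Convolving once more, $g=\lambda*m_\rho*m_\rho$ is continuous and $g\le\lambda+\frac{c_0}2\rho^2$. Its Fourier coefficients are $\hat\lambda(\chi)\bigl(\int\bar\chi\,dm_\rho\bigr)^2$, and they are nonnegative because the integral is real,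 $m_\rho$ being invariant under $z\mapsto-z$. The Fej\'er means of $g$ are therefore nonnegative combinations of characters, and they converge uniformly to $g$. As $\sum_{i,j}\chi(z_i-z_j)=|\sum_i\chi(z_i)|^2\ge0$, we get $\sum_{i,j}g(z_i-z_j)\ge0$. Hence
\[\sum_{i\ne j}\lambda(z_i-z_j)\ge-Ng(0)-\tfrac{c_0}2\rho^2N^2 .\]
Choose $\rho$ with $c_0\rho^2/2\le\varepsilon$ and put $C_\varepsilon=|g(0)|$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Let $P\in E(F_0)$ be non-torsion, $Q=\iota(P)\in A(F)$ and $R=2Q$. Then $sQ=-Q$. Let $\tau$ be an embedding into $\overline{\mathbb Q}_p$ and $s'$ the nontrivial element of $\operatorname{Gal}(L_\infty'/L_\infty)$; it exists because $\sqrt d\notin L_\infty$. It fixes $\tau(F_0)$ and changes the sign of $\tau(\sqrt d)$, so $s'\tau=\tau s$ on $F$ and $s'(\tau Q)=-\tau Q$. If $\tau Q$ corresponds to $u\in L_\infty'^{\,*}$, this says $s'(u)u\in q^{\mathbb Z}$. Since $\operatorname{ord}s'(u)=\operatorname{ord}u$, we get $2\operatorname{ord}u\in\mathbb Z$. For $m\ne0$ the point $\tau(mR)$ corresponds to $u^{2m}$, which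 has integral valuation and can be multiplied by a power of $q$ to have valuation $0$. By \eqref{eq:lambdap},
\begin{equation}\label{eq:gain}
\lambda_w(mR)\ge\tfrac1{12}\log p\qquad\text{for all }w\mid p\text{ and }m\ne0 .
\end{equation}

Let $N\ge2$, let $k$ be a number field with $R\in A(k)$, and put $\Sigma_w=\sum_{1\le i\ne j\le N}\lambda_w((i-j)R)$. We bound $\Sigma_w$ for $w\mid v$ in terms of $v$ alone; the weights $n_w$, $w\mid v$, add up to $1$.
\begin{itemize}
\item If $v=p$, then $\Sigma_w\ge\frac1{12}N(N-1)\log p$ by \eqref{eq:gain}.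
\item If $v=\ell\ne p$ and $|j_A|_\ell\le1$, then $\Sigma_w\ge0$ by (H3).
\item If $v=\ell\ne p$ and $|j_A|_\ell>1$, let $jR$ correspond to $u_j$ and put $\alpha_j=\log|u_j|/\log|q_\ell|\in\mathbb R/\mathbb Z$. In (H4) we have $|1-u|\le1$, so $\lambda_w((i-j)R)\ge\frac12B_2(\{\alpha_i-\alpha_j\})\log|j_A|_\ell$, and \eqref{eq:B2} gives $\Sigma_w\ge-\frac N{12}\log|j_A|_\ell$. There are finitely many such $\ell$.
\item If $v=\infty$, then $\Sigma_w\ge-\frac{\log p}{48}N^2-CN$ by Lemma~\ref{lem:arch}, as $R,2R,\dots,NR$ are distinct.
\end{itemize}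
Since $\frac1{12}-\frac1{48}=\frac1{16}$, (H2) gives $\sum_{i\ne j}\hat h((i-j)R)\ge\frac{\log p}{16}N^2-C'N$ with $C'$ depending only on $A$ and $p$. Fix $N$, depending only on $A$ and $p$, such that the right side is at least $\frac{\log p}{24}N^2$. The left side is $\sum_{i\ne j}(i-j)^2\hat h(R)\le N^4\hat h(R)$. So $\hat h(P)=\frac14\hat h(R)\ge\frac{\log p}{96N^2}$.
\end{proof}

\begin{remark}
The proof explains why $L_\infty$ must be infinitely ramified. If $L/\mathbb Q_p$ had value group $\frac1e\mathbb Z$ and $P\in A(\overline{\mathbb Q})$ had $\tau P\in A(L)$ for all $\tau$, then \eqref{eq:gain} would hold for $R=eP$, and the same argument would bound $\hat h(P)$ from below on $A$ as well.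
\end{remark}

\section{Torsion over $F$}\label{sec:torsion}

\begin{proposition}\label{prop:torsion}
The group $\operatorname{Tors}(E(F))\cong\operatorname{Tors}(A(F))$ is finite.
\end{proposition}

\begin{proof}
An embedding $\tau$ injects $A(F)$ into $A(L_\infty')=L_\infty'^{\,*}/q^{\mathbb Z}$.

\emph{Order prime to $p$.} Let $u\in L_\infty'^{\,*}$ satisfy $u^m=q^a$ with $p\nmid m$. Then $(p-1)\operatorname{ord}u=(p-1)a/m$ lies in $\mathbb Z[1/p]$ and has denominator prime to $p$, so it is an integer. Thus $u\mapsto\operatorname{ord}u\bmod\mathbb Z$ takes at most $p-1$ values on the prime-to-$p$ torsion. An element of its kernel is represented by a unit $u$ with $u^m=q^a$, which forces $a=0$; roots of unity of order prime to $p$ inject into the residue group $\mathbb F_{p^2}^*$. So there are at most $(p-1)(p^2-1)$ such points.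

\emph{Order a power of $p$.} The local group contains all $\zeta_{p^k}$, so here the local argument fails and we must use that $F$ is Galois over $\mathbb Q$. Suppose that $H=E(F)[p^\infty]$ is infinite. It is stable under $\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$. It has elements of order $p^n$ for all $n$, finitely many for each $n$, and multiplication by $p$ maps those of order $p^{n+1}$ to those of order $p^n$. An inverse limit of nonempty finite sets is nonempty, so $T_p(H)=\varprojlim H[p^n]$ is a nonzero Galois-stable submodule of $T_p(E)$. A curve with complex multiplication has integral $j$-invariant, and $j_E=j_A\notin\mathbb Z$; so $E$ has none, and $V_p(E)=T_p(E)\otimes\mathbb Q_p$ is irreducible by \cite[IV.2.1]{Serre}. Hence $p^aT_p(E)\subseteq T_p(H)$ for some $a$, and comparing components at level $a+1$ gives $E[p]=p^aE[p^{a+1}]\subseteq H$. So $A[p]\subset A(L_\infty')$, and the class of a $p$-th root of $q$ modulo $q^{\mathbb Z}$ has a representative in $L_\infty'$. Thus $L_\infty'$ contains $u$ with $u^p=q$. The valuation $1/p$ does occur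 in $L_\infty'$, so the contradiction must come from elsewhere. As $\operatorname{ord}q=1$, the polynomial $t^p-q$ is Eisenstein and $[\mathbb Q_p(u):\mathbb Q_p]=p$. As $L_\infty'/\mathbb Q_p$ is abelian, $\mathbb Q_p(u)$ is Galois over $\mathbb Q_p$ and contains the conjugate $\zeta_pu$, hence $\zeta_p$. Then $p-1$ divides $p$, which is impossible for odd $p$.
\end{proof}

\section{Small points on $A(F_0)$}\label{sec:small}

\begin{proposition}\label{prop:small}
The group $A(F_0)$ contains non-torsion points of arbitrarily small height.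
\end{proposition}

As in Section~\ref{sec:Gm}, the points come from the roots of a rational polynomial $T$ of large degree $n$. We need a substitute for the Mahler measure that bounds the heights of the roots by local norms of $T$ (\S\ref{sub:green}); a form over $\mathbb Q_p$ whose roots lie in $L_k$ and whose $p$-adic norm is small (\S\ref{sub:Gp}, \S\ref{sub:local}); and a rational approximation to it that keeps the roots in $L_k$ and has small norm at all other places (\S\ref{sub:global}).

\subsection{Green functions and norms of forms}\label{sub:green}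
Duplication acts on $x$-coordinates by $\mathcal F=(\Phi_1,\Psi_1)$, where
\[\Phi_1=x^4-b_4x^2z^2-2b_6xz^3-b_8z^4,\qquad\Psi_1=4x^3z+b_2x^2z^2+2b_4xz^3+b_6z^4,\]
and $\Psi_1(x,1)=(2y+a_1x+a_3)^2$ on $A$. The forms are coprime, because the induced self-map of the $x$-line has degree $\deg[2]=4$. For $\xi=(x,z)\in\mathbb C_v^2\setminus\{0\}$ let $\|\xi\|=\max(|x|_v,|z|_v)$. By coprimality the linear map $(g,g')\mapsto g\Phi_1+g'\Psi_1$ from pairs of rational cubic forms to forms of degree $7$ is injective, hence bijective as both spaces have dimension $8$. Writing $x^7$ and $z^7$ in this way bounds $\|\mathcal F(\xi)\|$ below by a constant times $\|\xi\|^4$, and the upper bound is the triangle inequality. So there are $\gamma_v\ge0$ with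
\[\bigl|\log\|\mathcal F(\xi)\|-4\log\|\xi\|\bigr|\le3\gamma_v ,\]
and $\gamma_v=0$ at every prime where the cubic forms are integral. Put $\gamma=\sum_v\gamma_v<\infty$. Consecutive terms of the sequence $4^{-m}\log\|\mathcal F^m(\xi)\|$ differ by at most $3\gamma_v4^{-m-1}$, so it converges uniformly to a continuous function $G_v$ with
\[G_v(a\xi)=G_v(\xi)+\log|a|_v,\qquad G_v(\mathcal F\xi)=4G_v(\xi),\qquad\bigl|G_v(\xi)-\log\|\xi\|\bigr|\le\gamma_v .\]
Also $G_v(1,0)=0$, since $\mathcal F(1,0)=(1,0)$.

\begin{lemma}\label{lem:Glambda}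
For every $v$ we have $\lambda_v(P)=\frac12G_v(x(P),1)-\frac1{12}\log|\Delta|_v$. If $P\in A(k)$ and $\xi\in k^2\setminus\{0\}$ represents $x(P)\in\mathbb P^1(k)$, then $\sum_wn_wG_w(\xi)=2\hat h(P)$.
\end{lemma}

\begin{proof}
Call the right side $\lambda'$ and check (H1). It is continuous, and it differs from $\frac12\log\max(|x|,1)$ by a bounded amount. As $P\to O$, $G_v(x,1)-\log|x|=G_v(1,1/x)\to0$. Finally $G_v(x(2P),1)=G_v(\mathcal F(x,1))-\log|\Psi_1(x,1)|=4G_v(x,1)-2\log|2y+a_1x+a_3|$, so that $\lambda'(2P)-4\lambda'(P)=-\log|2y+a_1x+a_3|+(\frac4{12}-\frac1{12})\log|\Delta|$. For the second claim, homogeneity and the product formula reduce to $\xi=(1,0)$, where both sides vanish, or to $\xi=(x(P),1)$, where it follows from (H2) and the product formula for $\Delta$.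
\end{proof}

Let $m\ge1$, $D=4^m$ and $\mathcal F^m=(\Phi,\Psi)$. These are integral forms of degree $D$ without common zero, with $\Phi(1,0)=1$ and $\Psi(1,0)=0$. From $G_v(\mathcal F^m\xi)=DG_v(\xi)$ we get
\begin{equation}\label{eq:iter}
\bigl|\log\max(|\Phi(\xi)|,|\Psi(\xi)|)-DG_v(\xi)\bigr|\le\gamma_v .
\end{equation}
The error does not grow with $D$; this is used twice below. For a form $T$ of degree $n$ over $\mathbb C_v$ put
\[\|T\|_v=\sup_{\xi\ne0}|T(\xi)|_v\exp(-nG_v(\xi)).\]
This is a norm, ultrametric for finite $v$. Where $\gamma_v=0$ and $v$ is finite it is the largest absolute value of a coefficient, so $\|T\|_v=1$ for almost all $v$ if $T\ne0$ is rational. With $\log\|\xi\|$ in place of $G_v$, the next lemma would be the inequality $M(f)\le\max_{|z|=1}|f(z)|$, which follows from Jensen's formula by averaging $\log|f|$ over the circle. Here we average over the $D$ preimages under $\mathcal F^m$ of a point $(\beta:1)$ with $|\beta|=1$, and then over $\beta$.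

\begin{lemma}\label{lem:mahler}
Let $T\in\mathbb Q[x,z]$ be a nonzero form of degree $n$, and let $P_1,\dots,P_n\in A(\overline{\mathbb Q})$ be points whose $x$-coordinates are the roots of $T$ in $\mathbb P^1(\overline{\mathbb Q})$, with multiplicity. Then $\sum_i2\hat h(P_i)\le\sum_v\log\|T\|_v$.
\end{lemma}

\begin{proof}
Call vectors $\xi_i=(x_i,z_i)$ \emph{root vectors} of a form $S$ if $S=\prod_i(z_ix-x_iz)$. They are unique up to order and up to scalars with product $1$. If $S,S'$ have root vectors $(\xi_i)$, $(\xi'_t)$, then expanding both sides gives the reciprocity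
\begin{equation}\label{eq:recip}
\prod_tS(\xi_t')=\pm\prod_iS'(\xi_i).
\end{equation}
Let $(\xi_i)$ be root vectors of $T$ over a number field $k$ with $P_i\in A(k)$. Any embedding of $k$ in $\mathbb C_v$ maps them to root vectors of $T$, so by homogeneity $M_v=\sum_iG_v(\xi_i)$ depends only on $T$ and $v$. By Lemma~\ref{lem:Glambda}, $\sum_i2\hat h(P_i)=\sum_vM_v$. In the same way $\mathcal R=\prod_r\Phi(\xi''_r)$, the product over root vectors of $\Psi$, depends only on $\Phi$ and $\Psi$; so it is Galois invariant, and $\mathcal R\in\mathbb Q^*$.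

Fix $v$ and $\beta\in\mathbb C_v$ with $|\beta|=1$, and let $\xi'_1,\dots,\xi'_D$ be root vectors of $\Phi-\beta\Psi$. By \eqref{eq:recip}, $\prod_t\Psi(\xi'_t)=\pm\prod_r(\Phi-\beta\Psi)(\xi''_r)=\pm\mathcal R$. From $\mathcal F^m(\xi'_t)=\Psi(\xi'_t)(\beta,1)$ we get $DG_v(\xi'_t)=\log|\Psi(\xi'_t)|+G_v(\beta,1)\le\log|\Psi(\xi'_t)|+\gamma_v$, so $\sum_tG_v(\xi'_t)\le\frac1D\log|\mathcal R|_v+\gamma_v$. By \eqref{eq:recip} again,
\[\sum_i\log|(\Phi-\beta\Psi)(\xi_i)|=\sum_t\log|T(\xi'_t)|\le D\log\|T\|_v+\frac nD\log|\mathcal R|_v+n\gamma_v .\]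
The right side does not depend on $\beta$, and we may replace the left side by $\sum_i\log\max(|\Phi(\xi_i)|,|\Psi(\xi_i)|)$. For $v=\infty$, average over $|\beta|=1$: the mean of $\log|a-\beta b|$ is $\log\max(|a|,|b|)$. For finite $v$, we have $|a-\beta b|=\max(|a|,|b|)$ unless $|a|=|b|\ne0$ and $\beta$ has the residue class of $a/b$; the residue field is infinite, so some $\beta$ avoids these $n$ classes. With \eqref{eq:iter},
\[DM_v\le D\log\|T\|_v+\frac nD\log|\mathcal R|_v+2n\gamma_v .\]
Divide by $D$ and sum over $v$. The terms in $\mathcal R$ cancel by the product formula, so $\sum_vM_v\le\sum_v\log\|T\|_v+2n\gamma/D$. Let $m\to\infty$.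
\end{proof}

\subsection{The Green function at $p$}\label{sub:Gp}
For $t\in\mathbb R\cup\{\infty\}$ define
\begin{equation}\label{eq:mu}
\mu(t)=2\int_0^{1/2}\min(t,s)\,ds=\begin{cases}t,&t\le0,\\ t-t^2,&0\le t\le\frac12,\\ \frac14,&t\ge\frac12;\end{cases}
\end{equation}
in the middle case the integral is $\frac{t^2}2+t(\frac12-t)$.

\begin{lemma}\label{lem:Gp}
\begin{enumerate}
\item[(a)] For $X\in\mathbb C_p$ and $x=c^2X+x_0$ we have $G_p(x,1)=-\mu(\operatorname{ord}X)\log p$.
\item[(b)] If $L/\mathbb Q_p$ is finite, $X\in L$ and $0<\operatorname{ord}X<\frac12$, then $c^2X+x_0$ is the $x$-coordinate of a point of $A(L)$.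
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are continuous, so let $X\in\overline{\mathbb Q}_p$, say $X=X(u)$. Replacing $u$ by $u^{\pm1}q^j$ does not change $X$, so let $0\le t=\operatorname{ord}u\le\frac12$. In \eqref{eq:X} the terms with $m\ge1$ in either sum have valuation at least $1$. The function $y/(1-y)^2$ is invariant under $y\mapsto y^{-1}$, so the term with index $m\le-1$ has valuation $|m|-t$. Hence $X=u/(1-u)^2+\rho$ with $\operatorname{ord}\rho\ge1-t$. We compare with $2\lambda_p/\log p=B_2(t)+2\operatorname{ord}(1-u)$ from \eqref{eq:lambdap}.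
\begin{itemize}
\item If $t=0$, then $\operatorname{ord}X=-2\operatorname{ord}(1-u)\le0$ and $2\lambda_p/\log p=\frac16-\operatorname{ord}X$.
\item If $0<t<\frac12$, then $\operatorname{ord}X=t$ and $2\lambda_p/\log p=\frac16-(t-t^2)$.
\item If $t=\frac12$, then $\operatorname{ord}X\ge\frac12$ and $2\lambda_p/\log p=\frac16-\frac14$.
\end{itemize}
In all cases $2\lambda_p=(\frac16-\mu(\operatorname{ord}X))\log p$. By Lemma~\ref{lem:Glambda} and $\operatorname{ord}\Delta=1$, $G_p(x,1)=2\lambda_p-\frac16\log p$.

(b) The equation of $E_q$ is quadratic in $Y$ with discriminant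
\[X^2\bigl(1+4X+4a_4(q)X^{-1}+4a_6(q)X^{-2}\bigr).\]
The last three terms have valuations at least $\operatorname{ord}X$, $1-\operatorname{ord}X$, $1-2\operatorname{ord}X$, all positive. As $p$ is odd, Hensel's lemma makes the second factor a square in $L$.
\end{proof}

\subsection{The local form}\label{sub:local}
Let $T_p=\prod_\alpha(x-x_\alpha z)$ have degree $n$, with $x_\alpha=c^2X_\alpha+x_0$. Since $c$ is a unit, Lemma~\ref{lem:Gp}(a) gives
\begin{equation}\label{eq:Tp}
\log\bigl(|T_p(x,1)|\exp(-nG_p(x,1))\bigr)=\Bigl(n\mu(\operatorname{ord}X)-\sum_\alpha\operatorname{ord}(X-X_\alpha)\Bigr)\log p .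
\end{equation}
Now $\operatorname{ord}(X-X_\alpha)\ge\min(\operatorname{ord}X,\operatorname{ord}X_\alpha)$, with equality when the two valuations differ, and by \eqref{eq:mu} $\mu(t)$ is the average of $\min(t,s)$ over $s\in[0,\frac12]$. So the bracket is $o(n)$ from above if the valuations of the $X_\alpha$ are evenly spread in $[0,\frac12]$. It is $o(n)$ from below near a root if roots of equal valuation are not too close; this lower bound will decide how finely $T_p$ must be approximated. Powers of a uniformizer of $L_k$, together with their conjugates, do both.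

Let $k\ge3$, $L=L_k$, $\zeta=\zeta_{p^k}$, $\pi=1-\zeta$, $r=p(p-1)$ and $e=[L:\mathbb Q_p]=rp^{k-2}$. Then $e$ is even and $\operatorname{ord}\pi=1/e$. Put
\[W=\tfrac12(p^{k-2}+1),\qquad I=\{1+rl:0\le l\le W-1\},\qquad n=eW .\]
The largest element of $I$ is $1+\frac e2-\frac r2<\frac e2$. For $\alpha=(i,\sigma)\in I\times\operatorname{Gal}(L/\mathbb Q_p)$ let $X_\alpha=\sigma(\pi)^i$ and $s_\alpha=\operatorname{ord}X_\alpha=i/e\in(0,\frac12)$. The family $(X_\alpha)$ is permuted by the Galois group, so $T_p\in\mathbb Q_p[x,z]$. For $p=3$, $k=3$ we have $r=6$, $e=18$, $W=2$, $I=\{1,7\}$ and $n=36$: there are $18$ roots of valuation $\frac1{18}\in[0,\frac14]$ and $18$ of valuation $\frac7{18}\in[\frac14,\frac12]$. In general there are $W$ levels with $e$ roots each; every error below is $O(e)$, and $e/n=1/W\to0$.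

\begin{lemma}\label{lem:sep}
\begin{enumerate}
\item[(a)] Let $\alpha\ne\beta$. If $s_\alpha\ne s_\beta$, then $\operatorname{ord}(X_\alpha-X_\beta)=\min(s_\alpha,s_\beta)$. If $s_\alpha=s_\beta$, then $\operatorname{ord}(X_\alpha-X_\beta)\le s_\alpha+\frac12$.
\item[(b)] For all $t$ we have $\bigl|\sum_\alpha\min(t,s_\alpha)-n\mu(t)\bigr|\le\frac e2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first claim is the ultrametric inequality. For the second, apply an automorphism to reduce to $X_\alpha=\pi^i$ and $X_\beta=(1-\zeta^a)^i$ with $1<a<p^k$, $p\nmid a$. Then $\operatorname{ord}(X_\alpha-X_\beta)=s_\alpha+\operatorname{ord}(1-\omega^i)$, where $\omega=1+\zeta+\dots+\zeta^{a-1}\equiv a\pmod\pi$. The congruence $i\equiv1\pmod{p(p-1)}$ serves to make $1-\omega^i$ as large as $1-\omega$. If $a\not\equiv1\pmod p$, then $\omega^i\equiv a^i\equiv a\not\equiv1\pmod\pi$ because $i\equiv1\pmod{p-1}$, and the valuation is $0$. If $p^b$ exactly divides $a-1$ with $1\le b\le k-1$, then $\omega-1=\zeta(1-\zeta^{a-1})/(1-\zeta)$, where $\zeta^{a-1}$ has order $p^{k-b}$; so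 $\operatorname{ord}(\omega-1)=(p^b-1)/e$. The quotient $(\omega^i-1)/(\omega-1)=1+\omega+\dots+\omega^{i-1}\equiv i\equiv1\pmod\pi$ is a unit. So $\operatorname{ord}(1-\omega^i)<p^{k-1}/e=\frac1{p-1}\le\frac12$.

(b) The levels are $s_l=\frac{1+rl}e=\frac{l+1/r}{2W-1}$. We have $\frac l{2W}\le s_l\le\frac{l+1}{2W}$: the first inequality holds termwise in numerator and denominator, and the second is equivalent to $l+1\le2W(1-\frac1r)$, which holds because $l+1\le W$ and $r\ge2$. So $s_l$ lies in the $l$-th of the $W$ intervals of length $\frac1{2W}$ that partition $[0,\frac12]$. The function $s\mapsto\min(t,s)$ is $1$-Lipschitz, so $\min(t,s_l)$ differs by at most $\frac1{2W}$ from the average over that interval, and the $W$ averages add up to $W\mu(t)$. Hence $|\sum_l\min(t,s_l)-W\mu(t)|\le\frac12$. Multiply by $e$.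
\end{proof}

Let $U_\alpha=\{X\in\mathbb C_p:\operatorname{ord}(X-X_\alpha)\ge1\}$ and $S=p^{e/2}T_p\in\mathbb Q_p[x,z]$.

\begin{lemma}\label{lem:S}
The discs $U_\alpha$ are disjoint, and $\operatorname{ord}X=s_\alpha$ on $U_\alpha$. We have $\|S\|_p\le1$, and
\[|S(x,1)|\exp(-nG_p(x,1))\ge p^{-1-3e/2}\qquad\text{if }\operatorname{ord}(X-X_\alpha)=1 .\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sep}(a), $\operatorname{ord}(X_\alpha-X_\beta)<1$ for $\beta\ne\alpha$, and $s_\alpha<1$. So on $U_\alpha$ we have $\operatorname{ord}X=s_\alpha$ and $\operatorname{ord}(X-X_\beta)=\operatorname{ord}(X_\alpha-X_\beta)<1$; in particular the discs are disjoint. The bracket in \eqref{eq:Tp} is at most $n\mu(t)-\sum_\alpha\min(t,s_\alpha)\le\frac e2$ with $t=\operatorname{ord}X$. By homogeneity and continuity at $(1,0)$, $\|T_p\|_p\le p^{e/2}$, so $\|S\|_p\le1$. There are $e-1$ indices $\beta\ne\alpha$ on the level of $\alpha$, so by both parts of Lemma~\ref{lem:sep}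
\[\sum_{\beta\ne\alpha}\operatorname{ord}(X_\alpha-X_\beta)\le\sum_\beta\min(s_\alpha,s_\beta)+\tfrac e2\le n\mu(s_\alpha)+e .\]
If $\operatorname{ord}(X-X_\alpha)=1$, the bracket in \eqref{eq:Tp} is therefore at least $-e-1$, and $|p^{e/2}|=p^{-e/2}$.
\end{proof}

\subsection{Rational approximation}\label{sub:global}
Approximating the coefficients of $S$ in the monomial basis is too costly: for a monomial of degree $n$ we only know $\|x^lz^{n-l}\|_v\le\exp(n\gamma_v)$, which would leave the constant $\gamma$ in the final height bound. By \eqref{eq:iter}, a factor $\Phi$ or $\Psi$ costs $\exp(\gamma_v)$ but has degree $D$. So we use a basis built from $\Phi$ and $\Psi$, in the role that the $C_j$ played in Section~\ref{sec:Gm}.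

\begin{lemma}\label{lem:basis}
Let $n\ge D-1$ and write $n=DJ+n_0$ with $J\ge0$ and $D-1\le n_0\le2D-2$. The integral forms
\[x^lz^{n_0-l}\Phi^j\Psi^{J-j}\quad(0\le l<D,\ 0\le j<J),\qquad x^lz^{n_0-l}\Phi^J\quad(0\le l\le n_0)\]
are a basis $f_0,\dots,f_n$ of the forms of degree $n$, over $\mathbb Q$ and over $\mathbb Q_p$, and $\|f_i\|_v\le\exp((2D+J)\gamma_v)$ for all $v$.
\end{lemma}

\begin{proof}
Their number is $DJ+n_0+1=n+1$. Put $z=1$. A linear relation reads $\sum_{j=0}^Jg_j\Phi^j\Psi^{J-j}=0$ with $\deg g_j<D$ for $j<J$. The polynomial $\Phi(x,1)$ is monic of degree $D$ and coprime to $\Psi(x,1)$. If $J>0$ it divides $g_0\Psi^J$, hence $g_0$, so $g_0=0$. Divide by $\Phi$ and repeat; at the end $g_J=0$. A basis over $\mathbb Q$ remains one over $\mathbb Q_p$. Finally $|x^lz^{n_0-l}|\le\exp(n_0G_v+n_0\gamma_v)$, and $|\Phi|,|\Psi|\le\exp(DG_v+\gamma_v)$ by \eqref{eq:iter}.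
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
Fix $m$, hence $D,\Phi,\Psi$, and let $k$ be so large that $n=eW\ge D-1$. Write $S=\sum_ic_if_i$ with $c_i\in\mathbb Q_p$, and let $\nu=\lceil2+\frac32e+(2D+J)\gamma_p/\log p\rceil$. Since $\mathbb Z[1/p]$ is dense in $\mathbb Q_p$ and we may subtract integer multiples of $p^\nu$, there are $c_i'\in\mathbb Z[1/p]$ with $c_i'-c_i\in p^\nu\mathbb Z_p$ and $0\le c_i'<p^\nu$. Put $T=\sum_ic_i'f_i\in\mathbb Q[x,z]$ and $\mathcal E=T-S$.

\emph{Norms.} We have $\|\mathcal E\|_p\le p^{-\nu}\exp((2D+J)\gamma_p)\le p^{-2-3e/2}$, so $\|T\|_p\le1$. At a prime $v\ne p$ the $c_i'$ are integral and $\|T\|_v\le\exp((2D+J)\gamma_v)$. At infinity $\|T\|_\infty\le(n+1)p^\nu\exp((2D+J)\gamma_\infty)$. As $\nu\log p\le(3+\frac32e)\log p+(2D+J)\gamma_p$,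
\begin{equation}\label{eq:norms}
\sum_v\log\|T\|_v\le(3+\tfrac32e)\log p+\log(n+1)+(2D+J)\gamma .
\end{equation}

\emph{Roots in $\mathbb C_p$.} Fix $\alpha$ and substitute $z=1$, $x=c^2(X_\alpha+pV)+x_0$, so that $U_\alpha$ becomes the disc $|V|\le1$. The other $X_\beta$ lie outside $U_\alpha$, so $S=g_1V\prod_{\beta\ne\alpha}(1-V/V_\beta)$ with $|V_\beta|>1$. Thus $S/g_1$ has integral coefficients and reduces to $V$ modulo the maximal ideal of $\mathbb C_p$, and $|S|=|g_1|$ on $|V|=1$. On $U_\alpha$ the function $G_p(x,1)$ is a constant $G$, so Lemma~\ref{lem:S} gives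
\[\sup_{|V|\le1}|\mathcal E|\le p^{-2-3e/2}\exp(nG)<p^{-1-3e/2}\exp(nG)\le|g_1| .\]
The supremum of a polynomial on $|V|\le1$ is the largest absolute value of its coefficients. So $T/g_1$ is also integral and reduces to $V$. Factor it over $\mathbb C_p$ into a constant, factors $V-b$ with $|b|\le1$ and factors $1-V/b$ with $|b|>1$; the degree of the reduction is the number of factors of the first kind. Hence $T$ has exactly one zero in $U_\alpha$, counted with multiplicity. The $n$ disjoint discs account for all roots of $T$, so $T\ne0$ has $n$ distinct finite roots. An element of $\operatorname{Gal}(\overline{\mathbb Q}_p/L)$ is an isometry that fixes $X_\alpha$, $c$, $x_0$ and the coefficients of $T$, so it fixes the unique zero in $U_\alpha$. That zero therefore lies in $L$, its $X$-coordinate has valuation $s_\alpha\in(0,\frac12)$, and by Lemma~\ref{lem:Gp}(b) it is the $x$-coordinate of a point of $A(L)$.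

\emph{Points over $F_0$.} Let $x_1,\dots,x_n\in\overline{\mathbb Q}$ be the roots of $T$ and $x(P_i)=x_i$. Every $\tau:\overline{\mathbb Q}\to\overline{\mathbb Q}_p$ maps $x_i$ to a root of $T$, so $\tau P_i=\pm P'$ for some $P'\in A(L)$, and $\tau P_i\in A(L_\infty)$. Hence $P_i\in A(F_0)$.

\emph{Heights.} By Proposition~\ref{prop:torsion}, the torsion points of $A(F_0)$ have finitely many $x$-coordinates, say $\kappa$. For $n>\kappa$ at least $n-\kappa$ of the $P_i$ are non-torsion, and by Lemma~\ref{lem:mahler} and \eqref{eq:norms} one of them satisfies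
\[0<2\hat h(P_i)\le\frac{(3+\frac32e)\log p+\log(n+1)+(2D+J)\gamma}{n-\kappa}.\]
Let $k\to\infty$ with $m$ fixed. Then $e/n=1/W\to0$ and $J/n\le1/D$, so the right side has limit superior at most $\gamma/4^m$. Since $m$ is arbitrary, the proposition follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The fields $F_0$ and $F=F_0(\sqrt d)$ of Section~\ref{sec:setup} are Galois over $\mathbb Q$ with $[F:F_0]=2$. By Proposition~\ref{prop:lower}, $F_0$ has the Bogomolov property with respect to $E$, and by Proposition~\ref{prop:torsion}, $\operatorname{Tors}(E(F))$ is finite. The isomorphism $\iota^{-1}$ carries $A(F_0)\subset A(F)$ into $E(F)$ and preserves heights and torsion, so by Proposition~\ref{prop:small} $F$ fails the property.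
\end{proof}

\begin{remark}
The condition on $d$ cannot be dropped from the construction. If $d$ is a nonzero square modulo $p$, then $\sqrt d\in F_0$, so $F=F_0$ and $E(F_0)\cong A(F_0)$; by Proposition~\ref{prop:small}, whose statement does not involve $d$, the field $F_0$ itself then fails the Bogomolov property with respect to $E$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{GHP}
Robert Grizzard, Philipp Habegger, Lukas Pottmeyer, \emph{Small points and free abelian groups}, arXiv:1408.4915 (2014).

\bibitem{Serre}
Serre, \emph{Abelian $\ell$-adic Representations and Elliptic Curves}.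

\bibitem{ATAEC}
Silverman, \emph{Advanced Topics in the Arithmetic of Elliptic Curves}.

\end{thebibliography}
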